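\title{Well-balanced classes in the top cohomology of tiling spaces need not be asymptotically negligible}

\begin{abstract}
A class in the top real cohomology of a tiling space is represented by a density $f$ on $\mathbb R^n$ that is locally determined by the tiling. The class is well-balanced if $f$ is the divergence of a bounded vector field, and asymptotically negligible if the field can be taken weakly pattern-equivariant. Kelly and Sadun conjectured that for repetitive tilings of finite local complexity the first property implies the second. We show that the conjecture fails for every $n\ge 2$, even for aperiodic tilings with uniquely ergodic hull, so that it holds exactly when $n=1$. We also characterize both properties by approximate primitives that are strongly pattern-equivariant: they must be bounded in the first case and uniformly Cauchy in the second.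
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbf T$ be a tiling of $\mathbb R^n$, and let $f$ be a function whose value at a point is determined by the tiles near that point. Think of $f$ as a density of signed charge. A vector field $V$ with $\operatorname{div}V=f$ is a flow that carries the positive charge to the negative charge. One may ask that $V$ be bounded, or one may ask that $V(x)$ be readable, to any given accuracy, from the tiles within some fixed distance of $x$. The second demand implies the first. This paper is about the converse.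

\subsection*{Tilings}
A \emph{tile} is a compact subset of $\mathbb R^n$ that is the closure of its interior; it may carry a label (a color), which is kept under translation. A \emph{tiling} is a set of tiles with disjoint interiors that cover $\mathbb R^n$. Let $B_R(x)$ be the open ball. The \emph{$R$-patch} $[\mathbf T]_R(x)$ is the set of tiles of $\mathbf T$ that meet $B_R(x)$, and we write $x\sim_R y$ if $[\mathbf T]_R(y)=[\mathbf T]_R(x)+(y-x)$. The tiling has \emph{finite local complexity} (FLC) if for every $R$ the $R$-patches are finite and fall into finitely many classes under translation. It is \emph{repetitive} if for every finite $\mathcal P\subset\mathbf T$ the set of $v$ with $\mathcal P+v\subset\mathbf T$ meets every ball of some fixed radius. A \emph{period} is a vector $v$ with $\mathbf T+v=\mathbf T$, and $\mathbf T$ is \emph{aperiodic} if $0$ is its only period.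

A sequence of tilings $\omega_j$ converges to $\omega$ if there are $u_j\to0$ and $R_j\to\infty$ with $[\omega_j-u_j]_{R_j}(0)=[\omega]_{R_j}(0)$. The \emph{hull} $\Omega_{\mathbf T}$ is the closure of the orbit $\{\mathbf T-x:x\in\mathbb R^n\}$. For an FLC tiling it is a compact metrizable space on which $\mathbb R^n$ acts continuously by translation. It is \emph{uniquely ergodic} if it carries exactly one translation-invariant Borel probability measure.

\subsection*{Pattern-equivariant forms}
A smooth differential form $\omega$ on $\mathbb R^n$ is \emph{strongly pattern-equivariant} (strongly PE) \emph{with radius $R$} if $\omega(x)=\omega(y)$ whenever $x\sim_R y$; values at different points are compared in the standard trivialization of the cotangent bundle. A smooth form is \emph{weakly PE} if it is the uniform limit of strongly PE forms and each of its partial derivatives, of every order, is the uniform limit of the corresponding derivatives of these forms. If patches are defined by the tiles \emph{contained} in a ball, the same forms are strongly PE: when tiles have diameter less than $d$, the tiles contained in $B_{R+d}(x)$ determine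 those that meet $B_R(x)$, and these determine the ones contained in $B_R(x)$.

The \emph{PE cohomology} in degree $n$ is the space of strongly PE $n$-forms modulo the forms $d\gamma$ with $\gamma$ a strongly PE $(n-1)$-form. For repetitive FLC tilings it is, by a known theorem, canonically isomorphic to the real \v Cech cohomology $H^n(\Omega_{\mathbf T},\mathbb R)=\check H^n(\Omega_{\mathbf T},\mathbb R)$. We work only with the description by forms.

\begin{definition}\label{def:main}
Let $\alpha$ be a strongly PE $n$-form. The class $[\alpha]$ is \emph{asymptotically negligible} if $\alpha=d\beta$ for a smooth weakly PE form $\beta$, that is, if $[\alpha]$ lies in the kernel of the natural map from strongly PE to weakly PE cohomology. It is \emph{well-balanced} if $\alpha=d\beta$ for a smooth form $\beta$ that is bounded in the sup norm but need not be PE.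
\end{definition}

Strongly PE forms of an FLC tiling are bounded (Lemma~\ref{lem:PE}) and are weakly PE. Hence both properties depend only on the class, weakly PE forms are bounded, and every asymptotically negligible class is well-balanced.

We write $\alpha=f\,\mathrm{vol}$ and identify an $(n-1)$-form $\beta$ with the vector field $V$ given by $\beta=\iota_V\mathrm{vol}$; for $n=2$ this reads $\beta=V_1\,dy-V_2\,dx$. Then $d\beta=(\operatorname{div}V)\,\mathrm{vol}$, and $\beta$ is strongly or weakly PE exactly when the components of $V$ are. The \emph{comass} of $\beta(x)$, the largest value on an orthonormal $(n-1)$-frame, equals the Euclidean length $|V(x)|$, and $\|\beta\|_\infty=\sup_x|V(x)|$. A bounded primitive gives, for every box $E$,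
\begin{equation}\label{eq:stokes}
\Bigl|\int_E f\Bigr|\le\|\beta\|_\infty\operatorname{area}(\partial E),
\end{equation}
so the charge in a box is controlled by its boundary and not by its volume.

\begin{example}[periodic tilings]\label{ex:periodic}
Suppose that the periods of $\mathbf T$ form a lattice $\Gamma$. Then every well-balanced class is zero. Indeed $f$ is $\Gamma$-periodic, because $x\sim_Rx+v$ for $v\in\Gamma$. If $c$ is its mean value, then $\int_{[0,m]^n}f=cm^n+O(m^{n-1})$, and \eqref{eq:stokes} forces $c=0$. A top-degree form with integral zero on the torus $\mathbb R^n/\Gamma$ is exact, so $\alpha$ has a $\Gamma$-periodic primitive $\beta$. Let $R$ exceed the diameter of a fundamental domain. If $x\sim_Ry$, then $\mathbf T$ and $\mathbf T+(y-x)$ are $\Gamma$-periodic tilings with the same tiles meeting a fundamental domain, so they are equal and $y-x\in\Gamma$. Thus $\beta$ is strongly PE.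
\end{example}

The following conjecture is posed in \cite{KS}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $\mathbf T$ be a repetitive tiling of $\mathbb R^n$ with finite local complexity. Then every well-balanced class in $H^n(\Omega_{\mathbf T},\mathbb R)$ is asymptotically negligible.}
\end{quote}

Beyond the periodic case there is the following known result, which accompanies the conjecture. We use only its case $n=1$, and only in Corollary~\ref{cor:iff}.

\begin{theorem}[see \cite{KS}]\label{thm:known}
Let $\mathbf T$ be a repetitive, aperiodic FLC tiling of $\mathbb R^n$. If $n=1$, or if $\mathbf T$ is a codimension-$1$ cut-and-project tiling with canonical window, then every well-balanced class in $H^n(\Omega_{\mathbf T},\mathbb R)$ is asymptotically negligible.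
\end{theorem}

For $n=1$ a primitive is unique up to a constant. For $n\ge2$ one may add any bounded divergence-free field to a bounded primitive, and one might hope to use this freedom to reach a primitive that follows the pattern. The freedom works the other way: it produces bounded primitives where no primitive can follow the pattern.

\begin{theorem}\label{thm:main}
For every $n\ge2$ there are an aperiodic, repetitive FLC tiling $\mathbf T$ of $\mathbb R^n$ and a smooth strongly PE $n$-form $\alpha$ such that
\begin{itemize}
\item[(a)] $\alpha=d\beta$ with $\beta$ smooth and bounded, so $[\alpha]$ is well-balanced;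
\item[(b)] if $\beta'$ is any bounded $C^1$ form with $d\beta'=\alpha$ and $\gamma$ is any strongly PE $(n-1)$-form, then $\|\beta'-\gamma\|_\infty\ge\frac18$ in the comass norm. In particular no primitive of $\alpha$ is a uniform limit of strongly PE forms, so $[\alpha]$ is not asymptotically negligible.
\end{itemize}
The tiling can be chosen with uniquely ergodic hull.
\end{theorem}

\begin{corollary}\label{cor:iff}
The conjecture holds in dimension $n$ if and only if $n=1$.
\end{corollary}

\begin{proof}
For $n\ge2$ apply Theorem~\ref{thm:main}. Let $n=1$. The aperiodic case is Theorem~\ref{thm:known}. Otherwise the group of periods is nonzero. It is discrete: if a tile $t$ contains a ball of radius $r$ and $v$ is a period with $|v|<r$, then the tiles $t$ and $t+v$ share an interior point, so $t+v=t$ and $v=0$ by compactness. Hence the group is $q\mathbb Z$ with $q>0$, and Example~\ref{ex:periodic} applies.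
\end{proof}

The second theorem says what remains true in general. It does not need repetitivity; for an FLC tiling, $[\alpha]$ is the class in PE cohomology.

\begin{theorem}\label{thm:approx}
Let $\mathbf T$ be an FLC tiling of $\mathbb R^n$ and $\alpha$ a smooth strongly PE $n$-form. Then $[\alpha]$ is well-balanced if and only if there are smooth strongly PE forms $\gamma_j$ with $\sup_j\|\gamma_j\|_\infty<\infty$ and $\|\alpha-d\gamma_j\|_\infty\to0$. It is asymptotically negligible if and only if such $\gamma_j$ can be chosen uniformly Cauchy.
\end{theorem}

So a bounded primitive can always be traded for strongly PE approximate primitives that stay bounded. What cannot be arranged, by Theorem~\ref{thm:main}, is that they converge uniformly.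

Section~\ref{sec:line} shows the two halves of the counterexample on the line, where one half works and the other fails. Sections~\ref{sec:tiling}--\ref{sec:ergodic} prove Theorem~\ref{thm:main}, and Section~\ref{sec:approx}, which depends only on Section~\ref{sec:PE}, proves Theorem~\ref{thm:approx}.

\section{Strongly PE functions}\label{sec:PE}

Let $\mathbf T$ be FLC, let $\Omega=\Omega_{\mathbf T}$, and let $\mathcal S$ be the algebra of smooth strongly PE functions. A \emph{mollifier} is a function $0\le\varphi\in C_c^\infty(\mathbb R^n)$ with $\int\varphi=1$. Since $B_R(x+u)\subset B_{R+r}(x)$ for $|u|\le r$,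
\begin{equation}\label{eq:shift}
x\sim_{R+r}y,\quad|u|\le r\quad\Longrightarrow\quad x+u\sim_Ry+u .
\end{equation}

\begin{lemma}\label{lem:PE}
Let $g\in\mathcal S$.
\begin{itemize}
\item[(i)] The partial derivatives of $g$ and the convolutions $g*\rho$ with $\rho\in C_c^\infty(\mathbb R^n)$ lie in $\mathcal S$, and $g$ is bounded.
\item[(ii)] For every mollifier $\varphi$ there is $U\in\mathcal S^n$ with $g-g*\varphi=\operatorname{div}U$.
\item[(iii)] There is a unique $\hat g\in C(\Omega)$ with $\hat g(\mathbf T-x)=g(x)$, and $\|\hat g\|_\infty=\|g\|_\infty$. The functions $\hat g$, $g\in\mathcal S$, are dense in $C(\Omega)$.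
\end{itemize}
\end{lemma}

\begin{proof}
Let $g$ have radius $R$.

(i) By \eqref{eq:shift}, $x\sim_{R+r}y$ implies $g(x+u)=g(y+u)$ for $|u|\le r$; this gives the first claim. Boundedness is where FLC enters. Let $\mathcal P_1,\dots,\mathcal P_m\subset\mathbf T$ represent the classes of $R$-patches, and let $[\mathbf T]_R(x)=\mathcal P_i+v$. The tiles of $\mathcal P_i$ meet $B_R(x-v)$ and cover it. If a tile $t\in\mathbf T$ meets this open ball, then the interior of $t$ meets it in a nonempty open set, which is covered by the finitely many closed tiles of $\mathcal P_i$; one of these shares an interior point with $t$ and so equals $t$. Hence $[\mathbf T]_R(x-v)=\mathcal P_i$ and $x\sim_Rx-v$. So every value of $g$ is attained on the compact union of the tiles of $\mathcal P_1,\dots,\mathcal P_m$.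

(ii) Since $g(x)-g(x-t)=\int_0^1t\cdot\nabla g(x-st)\,ds$, the field
$U(x)=\int\varphi(t)\,t\int_0^1g(x-st)\,ds\,dt$
has divergence $g-g*\varphi$. It is smooth, and strongly PE by \eqref{eq:shift}.

(iii) For $\omega\in\Omega$ there is an $x$ with $[\omega]_R(0)=[\mathbf T-x]_R(0)$, by the definition of convergence. Any two such points $x,x'$ satisfy $x\sim_Rx'$, so we may set $\hat g(\omega)=g(x)$. Let $\omega_j\to\omega$ with $u_j,R_j$ as in the definition, and choose $x$ with $[\omega]_{R+1}(0)=[\mathbf T-x]_{R+1}(0)$. For large $j$ the tilings $\omega_j-u_j$ and $\mathbf T-x$ have the same $(R+1)$-patch at $0$ and $|u_j|\le1$, so $\omega_j$ and $\mathbf T-x+u_j$ have the same $R$-patch at $0$. Thus $\hat g(\omega_j)=g(x-u_j)\to g(x)=\hat g(\omega)$. Uniqueness and the equality of norms hold because the orbit is dense.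

The functions $\hat g$ form an algebra that contains the constants, so by the Stone--Weierstrass theorem it suffices to separate points. Choose an interior point, the \emph{puncture}, in each tile, in the same position for tiles that are translates of each other. If $\omega_1\ne\omega_2$, some tile $t$ of $\omega_1$ is not a tile of $\omega_2$. Let $q$ be its puncture. The punctures of the translates of $t$ in $\omega_2$ form a locally finite set that omits $q$, so there is a smooth $\chi\ge0$ supported in $B_1(0)$ with $\chi(0)=1$ and $\chi(q-p)=0$ for all these punctures $p$. Let $g(x)=\sum_p\chi(x+q-p)$, summed over the punctures of the translates of $t$ in $\mathbf T$. This function is strongly PE with radius $|q|+1$, and $\hat g(\omega)=\sum_p\chi(q-p)$, summed over the punctures of the translates of $t$ in $\omega$. So $\hat g(\omega_1)\ge1$ and $\hat g(\omega_2)=0$.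
\end{proof}

\section{A model on the line}\label{sec:line}

This section is not used in the proofs. Let $w_0^s=s$ for $s\in\{0,+,-\}$, and build words $w_{k+1}^s$ of length $8^{k+1}$ by concatenating eight words of level $k$ in the order
\[
w^0:\ 0\,0\,0\,{+}\,{-}\,0\,0\,0,\qquad w^+:\ 0\,0\,0\,{+}\,{-}\,0\,{+}\,0,\qquad w^-:\ 0\,{-}\,0\,{+}\,{-}\,0\,0\,0 .
\]
Read $\pm$ as $\pm1$. The sum of the letters of $w_k^s$, its \emph{charge}, is $s$. Placing each $w_k^0$ as the second subword of $w_{k+1}^0$ defines a sequence $\xi:\mathbb Z\to\{0,+,-\}$ in which every $w_k^s$ occurs. Tile the line by labeled unit intervals, let $\sigma$ be the step function equal to $\xi(v)$ on $[v,v+1)$, and let $b$ be a primitive of $\sigma$. We ignore smoothing here.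

\emph{The primitive is far from every PE function.} Let $\gamma(x)=\gamma(y)$ whenever $x\sim_Ry$, and $|b-\gamma|\le\varepsilon$. Take $k$ with $8^k>2R$. The words $w_{k+1}^+$ and $w_{k+1}^0$ both begin and end with $w_k^0$. Let $x_1<x_2$ be the midpoints of the first and last subwords in an occurrence of $w_{k+1}^+$, and $x_1+\tau$, $x_2+\tau$ the corresponding points in an occurrence of $w_{k+1}^0$. Then $x_i\sim_Rx_i+\tau$, so $|b(x_i)-b(x_i+\tau)|\le2\varepsilon$. The two words differ only in the seventh subword, so
\[
1=\bigl(b(x_2)-b(x_1)\bigr)-\bigl(b(x_2+\tau)-b(x_1+\tau)\bigr)\le4\varepsilon .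
\]
Two regions that look alike near the boundary enclose different charges, and a PE function cannot tell which of them it is bounding.

\emph{The primitive is unbounded.} Let $m_k$ be the maximum of $b$ on a copy of $w_k^0$, minus the value at the left end. In $w_{k+1}^0$ the subword $w_k^+$ starts at height $0$. Its last subword is $w_{k-1}^0$, which starts at height $1$. So $m_{k+1}\ge m_{k-1}+1$, and $m_k\to\infty$. The charge of $w_k^+$ has to leave through the neutral word at its end, and it is added to the flows that already run there at all smaller scales.

In the plane the first argument survives if the charge of a block of side $L$ is comparable to the perimeter, so we give the blocks charge $0$ and $\pm L$. The second problem disappears, because the flows inside a neutral block can be confined to a sparse set and the crossing flow can be led around it.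

\section{The planar tiling}\label{sec:tiling}

For $k\ge0$ let
\[
N_k=6\cdot3^{2^k},\qquad c_k=N_k/2,\qquad L_0=1,\qquad L_{k+1}=N_kL_k .
\]
A block of level $k+1$ has side $L_{k+1}$ and consists of $N_k\times N_k$ blocks of level $k$. Part (b) of Theorem~\ref{thm:main} will need only $N_k\to\infty$; part (a) needs $\sum_k1/\log N_k<\infty$, which is the reason for the fast growth. Define arrays $A_k^s:\{0,\dots,N_k-1\}^2\to\{0,+,-\}$ for $s\in\{0,+,-\}$, with $(i,j)$ the entry in column $i$ and row $j$ (Figure~\ref{fig:arrays}):
\begin{itemize}
\item $A_k^0$ is $+$ at $(c_k-1,c_k)$, is $-$ at $(c_k,c_k)$, and is $0$ elsewhere; the two nonzero entries are the \emph{pair};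
\item $A_k^+$ equals $A_k^0$, except that column $N_k-2$ is entirely $+$;
\item $A_k^-$ equals $A_k^0$, except that column $1$ is entirely $-$.
\end{itemize}
Since $c_k\ge9$, the columns $1$ and $N_k-2$ are neither equal nor adjacent to the columns of the pair.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.2]
\foreach \d in {0,21,42}{
  \fill[black] (\d+8,9) rectangle (\d+9,10);
  \fill[gray!70] (\d+9,9) rectangle (\d+10,10);}
\fill[black] (37,0) rectangle (38,18);
\fill[gray!70] (43,0) rectangle (44,18);
\foreach \d in {0,21,42}{
  \draw[gray!40,very thin] (\d,0) grid[step=1] (\d+18,18);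
  \draw (\d,0) rectangle (\d+18,18);}
\node at (9,-1.8) {$A_0^0$};
\node at (30,-1.8) {$A_0^+$};
\node at (51,-1.8) {$A_0^-$};
\end{tikzpicture}
\caption{The three $18\times18$ arrays of the lowest level; $+$ is black, $-$ is gray, $0$ is white. All three contain the central pair $+-$. The charged arrays differ from the neutral array $A_0^0$ in a single column, one step away from the right or left side, so the arrays differ on the outermost ring of cells in two cells only.}\label{fig:arrays}
\end{figure}

The blocks $W_k^s:\{0,\dots,L_k-1\}^2\to\{0,+,-\}$ are defined by $W_0^s=s$ and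
\[
W_{k+1}^s\bigl(L_k(i,j)+v\bigr)=W_k^{A_k^s(i,j)}(v),\qquad v\in\{0,\dots,L_k-1\}^2 .
\]
The \emph{charge} of a block is the sum of its entries. The charge of $W_k^s$ is $sL_k$: by induction the pair contributes $L_k-L_k=0$ to $W_{k+1}^s$, and a full column contributes $\pm N_kL_k=\pm L_{k+1}$. The purpose of the pair is to make the charged blocks occur inside the neutral ones.

Let $S_k=[0,L_k]^2$, $t_0=0$, $t_{k+1}=t_k+L_k(1,1)$, and $Q_k=-t_k+S_k$. Then $Q_k$ is the subsquare of $Q_{k+1}$ in position $(1,1)$. Since $A_k^0(1,1)=0$, we can place $W_k^0$ on $Q_k$ for all $k$ at once. The square $Q_{k+1}$ contains a collar of width $L_k\ge1$ around $Q_k$, so the $Q_k$ exhaust the plane, and we obtain a coloring $\xi:\mathbb Z^2\to\{0,+,-\}$. Let $\mathbf T_2$ be the tiling by the squares $v+[0,1]^2$, $v\in\mathbb Z^2$, with labels $\xi(v)$.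

\begin{proposition}\label{prop:tiling}
For each $k$ the coloring $\xi$ is a concatenation of blocks of level $k$ on the grid $-t_k+L_k\mathbb Z^2$, and each of $W_k^0,W_k^+,W_k^-$ occurs. The tiling $\mathbf T_2$ is FLC, repetitive and aperiodic.
\end{proposition}

\begin{proof}
On $Q_m$, $m\ge k$, the coloring is $W_m^0$, a concatenation of blocks of level $k$ on the grid $-t_m+L_k\mathbb Z^2$, and $t_m-t_k\in L_k\mathbb Z^2$. All three blocks of level $k$ occur in $W_{k+1}^0$, which lies on $Q_{k+1}$.

An $R$-patch is a set of cells of the unit grid of bounded diameter with labels from a set of three, which gives FLC. A finite $\mathcal P\subset\mathbf T_2$ lies in some $Q_k$. Since $A_k^s(0,0)=0$ for all $s$, a copy of $W_k^0$ sits at the lower left corner of every block of level $k+1$. So $\mathcal P+v\subset\mathbf T_2$ for all $v\in t_k-t_{k+1}+L_{k+1}\mathbb Z^2$, and $\mathbf T_2$ is repetitive.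

Let $v\neq0$ be a period. It maps tiles to tiles, so $v\in\mathbb Z^2$. Take $k$ with $|v_1|,|v_2|\le c_k-2$. In the block $W_{k+1}^0$ on $Q_{k+1}$, the period $L_kv$ carries the subblock $W_k^+$ in position $(c_k-1,c_k)$ to the subblock in position $(c_k-1,c_k)+v\in\{0,\dots,N_k-1\}^2$. That subblock is $W_k^0$ or $W_k^-$ and has a different charge, a contradiction.
\end{proof}

\begin{remark}
Labels are only a convenience. Cut each square labeled $+$ vertically at one third of its width and each square labeled $-$ horizontally at one third of its height, and forget the labels. The five resulting shapes are distinct, and each tile determines the unit square that contains it and its label. So the relations $\sim_R$ are unchanged, and everything below holds for the unlabeled tiling.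
\end{remark}

Let $\sigma$ be the function equal to $\xi(v)$ on $v+[0,1)^2$, and let $\sigma_k^s$ be the analogous function on $S_k$ for the block $W_k^s$. Fix a mollifier $\varphi$ on $\mathbb R^2$ supported in $B_{1/4}(0)$, and put
\[
f_2=\sigma*\varphi .
\]
This function is smooth, and it is strongly PE with radius $1$, since $f_2(x)$ depends only on the tiles that meet $B_{1/4}(x)$.

\section{A bounded flow}\label{sec:flow}

We construct a bounded measurable field $V$ with $\operatorname{div}V=\sigma$, level by level, and smooth it at the end. To be glued, the fields on the blocks must have matching fluxes through common sides. We allow only constant flux densities through the vertical sides and no flux through the horizontal sides, and we state this in weak form.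

\begin{definition}
Let $Q$ be a square with sides parallel to the axes, $g$ a bounded measurable function on $Q$, and $a,b\in\mathbb R$. A bounded measurable field $V$ on $Q$ is an \emph{$(a,b)$-flow for $g$} if for all $\eta\in C_c^\infty(\mathbb R^2)$
\begin{equation}\label{eq:flow}
\int_QV\cdot\nabla\eta+\int_Qg\,\eta=b\int_{\text{right side}}\eta\,dy-a\int_{\text{left side}}\eta\,dy .
\end{equation}
\end{definition}

For a smooth field this says that $\operatorname{div}V=g$, that $V_1=a$ on the left side and $V_1=b$ on the right side, and that $V_2=0$ on the top and bottom. Three rules follow.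
\begin{itemize}
\item[(F1)] If $\lambda$ is an affine function of $x$, integration by parts in $x$ shows that $(\lambda,0)$ is an $(a,b)$-flow for the constant $\lambda'$, where $a$ and $b$ are the values of $\lambda$ on the left and right sides.
\item[(F2)] The sum of an $(a,b)$-flow for $g$ and an $(a',b')$-flow for $g'$ is an $(a+a',b+b')$-flow for $g+g'$.
\item[(F3)] Let $Q$ be divided into $N\times N$ subsquares $Q_{ij}$, and let $V$ be an $(a_{ij},b_{ij})$-flow for $g$ on $Q_{ij}$. If $b_{ij}=a_{i+1,j}$ for $i<N-1$, and $a_{0j}=a$ and $b_{N-1,j}=b$ for all $j$, then $V$ is an $(a,b)$-flow for $g$ on $Q$. Indeed, in the sum of the identities \eqref{eq:flow} the terms on interior vertical sides cancel.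
\end{itemize}

Taking $\eta=1$ on $Q=S_k$ shows that an $(a,b)$-flow for $\sigma_k^s$ must have $b-a=s$. We look for a $(0,0)$-flow $F_k^0$, a $(0,1)$-flow $F_k^+$ and a $(1,0)$-flow $F_k^-$ for $\sigma_k^0$, $\sigma_k^+$, $\sigma_k^-$. In a pair, $F_k^+$ then discharges into $F_k^-$. In $W_{k+1}^+$ the charge of column $N_k-2$ has to cross the neutral blocks of column $N_k-1$, so we also need a $(1,1)$-flow $G_k$ for $\sigma_k^0$. The choice $G_k=F_k^0+(1,0)$ repeats the failure on the line: $F_{k+1}^0$ contains $F_k^+$, which contains $G_{k-1}$, so the supremum of the first component grows by $1$ every two levels. We replace $(1,0)$ by a divergence-free field with the same boundary flux that vanishes where $F_k^0$ lives. That set is contained in $P_k\subset S_k$, defined as follows: $P_0=\emptyset$, and $P_{k+1}$ is the union of the two subsquares of the pair and of the translates of $P_k$ in all subsquares with $A_k^0=0$.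

In the plane a Lipschitz function $\psi$ gives the divergence-free field $\nabla^\perp\psi=(\partial_y\psi,-\partial_x\psi)$ of length $|\nabla\psi|$, and $\nabla^\perp y=(1,0)$. So we must modify the function $y$ inside $S_k$, make its gradient vanish on $P_k$, and control the Lipschitz constant. Recall that a Lipschitz function on a convex set is differentiable almost everywhere and that its Lipschitz constant is the essential supremum of $|\nabla\psi|$.

To flatten an $M$-Lipschitz function $\psi$ on a disc $B_{r_0}(p)$ without changing it outside $B_{r_1}(p)$, interpolate between $\psi(p)$ and $\psi$ with a cutoff $h(r)$, $r=|\cdot-p|$. Since $|\psi-\psi(p)|\le Mr$, the Lipschitz constant grows by at most the factor $1+\sup r|h'(r)|$. A linear cutoff with $r_1=2r_0$ gives the factor $3$, which is fatal when repeated at every level. In general $1\le\int_{r_0}^{r_1}|h'|\,dr\le\sup(r|h'|)\log(r_1/r_0)$, and a logarithmic cutoff attains equality. A pair of level $k$ leaves room for $r_1/r_0=N_k/6$. We therefore put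
\[
\varepsilon_k=\frac1{\log(N_k/6)}=\frac1{2^k\log3}\le2^{-k},\qquad K_k=\prod_{j<k}(1+\varepsilon_j)\le e^{\sum_j2^{-j}}=e^2 .
\]
After the largest pair is cleared, the function on the subsquares is no longer $y$, so the induction has to be run for arbitrary Lipschitz functions.

\begin{lemma}[clearing]\label{lem:clear}
Let $\psi$ be $M$-Lipschitz on $S_k$. There is a $K_kM$-Lipschitz function $\tilde\psi$ on $S_k$ with $\tilde\psi=\psi$ on $\partial S_k$ and $\nabla\tilde\psi=0$ almost everywhere on $P_k$.
\end{lemma}

\begin{proof}
For $k=0$ take $\tilde\psi=\psi$. Assume the lemma for $k$, let $\psi$ be $M$-Lipschitz on $S_{k+1}$, and write $N=N_k$, $L=L_k$, $c=c_k$. The pair occupies the rectangle $P=[(c-1)L,(c+1)L]\times[cL,(c+1)L]$ with center $p=(cL,(c+\frac12)L)$. We have $P\subset B_{2L}(p)$, and the distance from $p$ to $\partial S_{k+1}$ is $(\frac N2-\frac12)L>NL/3$. Let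
\[
h(r)=1\ \ (r\le2L),\qquad h(r)=\frac{\log(NL/3r)}{\log(N/6)}\ \ (2L\le r\le NL/3),\qquad h(r)=0\ \ (r\ge NL/3).
\]
This function is Lipschitz, $0\le h\le1$, and $r|h'(r)|\le\varepsilon_k$. With $r=|\cdot-p|$ put $\psi_1=\psi-h(r)\,(\psi-\psi(p))$. Then $\psi_1$ is Lipschitz, equals $\psi$ on $\partial S_{k+1}$, and equals the constant $\psi(p)$ on $P$. Almost everywhere
\[
|\nabla\psi_1|\le(1-h)|\nabla\psi|+|h'(r)|\,|\psi-\psi(p)|\le M+Mr|h'(r)|\le(1+\varepsilon_k)M .
\]
On each subsquare with $A_k^0=0$ replace $\psi_1$ by the function that the induction hypothesis provides. It has the same values on the boundary of the subsquare and Lipschitz constant at most $K_k(1+\varepsilon_k)M=K_{k+1}M$. On $P$ keep $\psi_1$. The result $\tilde\psi$ is well defined, equals $\psi$ on $\partial S_{k+1}$, and is $K_{k+1}M$-Lipschitz on each closed subsquare. A segment in $S_{k+1}$ is cut into finitely many pieces, each in one subsquare, so $\tilde\psi$ is $K_{k+1}M$-Lipschitz on $S_{k+1}$. Its gradient vanishes in the interior of $P$ and almost everywhere on the translates of $P_k$.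
\end{proof}

\begin{lemma}\label{lem:flows}
For each $k$ there are fields $F_k^0,F_k^+,F_k^-,G_k$ on $S_k$, bounded by $K_k$ almost everywhere, such that $F_k^0$ is a $(0,0)$-flow for $\sigma_k^0$ vanishing almost everywhere off $P_k$, $F_k^+$ is a $(0,1)$-flow for $\sigma_k^+$, $F_k^-$ is a $(1,0)$-flow for $\sigma_k^-$, and $G_k$ is a $(1,1)$-flow for $\sigma_k^0$. On each subsquare with $A_k^0=0$ the field $F_{k+1}^0$ is a translate of $F_k^0$.
\end{lemma}

\begin{proof}
For $k=0$ take $F_0^0=0$, $F_0^+=(x,0)$, $F_0^-=(1-x,0)$, $G_0=(1,0)$ and use (F1). Suppose the fields of level $k$ are given, and write $N=N_k$. The first three fields of level $k+1$ are glued by (F3) from translates of fields of level $k$, so they are bounded by $K_k$.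

For $F_{k+1}^0$ put $F_k^{A_k^0(i,j)}$ in subsquare $(i,j)$. In row $c_k$ the types read $(0,0),\dots,(0,0)$, $(0,1)$, $(1,0)$, $(0,0),\dots,(0,0)$; in the other rows all types are $(0,0)$. So the fluxes match and the total type is $(0,0)$. The field vanishes almost everywhere off $P_{k+1}$ by the definition of $P_{k+1}$.

For $F_{k+1}^+$ keep $F_{k+1}^0$ in the columns $i\le N-3$, fill column $N-2$ with $F_k^+$, and fill column $N-1$, whose blocks are $W_k^0$, with $G_k$. Every row ends with the types $(0,0),(0,1),(1,1)$, and the total type is $(0,1)$.

For $F_{k+1}^-$ fill column $0$ with $G_k$, fill column $1$ with $F_k^-$, and keep $F_{k+1}^0$ in the columns $i\ge2$. Every row begins with the types $(1,1),(1,0),(0,0)$, and the total type is $(1,0)$.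

For $G_{k+1}$ apply Lemma~\ref{lem:clear} on $Q=S_{k+1}$ to $\psi(x,y)=y$, with $M=1$. The function $\chi=\tilde\psi-y$ is Lipschitz and vanishes on $\partial Q$, so integration by parts along horizontal and vertical segments gives
\[
\int_Q\nabla^\perp\chi\cdot\nabla\eta=\int_Q(\partial_y\chi\,\partial_x\eta-\partial_x\chi\,\partial_y\eta)=-\int_Q\chi\,(\partial_y\partial_x\eta-\partial_x\partial_y\eta)=0 .
\]
Thus $\nabla^\perp\chi$ is a $(0,0)$-flow for $0$. By (F1) and (F2), $\nabla^\perp\tilde\psi=(1,0)+\nabla^\perp\chi$ is a $(1,1)$-flow for $0$, and $G_{k+1}=F_{k+1}^0+\nabla^\perp\tilde\psi$ is a $(1,1)$-flow for $\sigma_{k+1}^0$. Up to null sets the first summand vanishes off $P_{k+1}$ and the second vanishes on $P_{k+1}$. Hence $|G_{k+1}|\le\max(K_k,K_{k+1})=K_{k+1}$.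
\end{proof}

\begin{proposition}\label{prop:bounded}
There is a smooth field $V_2$ on $\mathbb R^2$ with $\operatorname{div}V_2=f_2$ and $|V_2|\le e^2$.
\end{proposition}

\begin{proof}
Let $V$ be the translate of $F_k^0$ by $-t_k$ on $Q_k$, for every $k$. This is consistent by the last statement of Lemma~\ref{lem:flows}, because $Q_k$ is the subsquare $(1,1)$ of $Q_{k+1}$, and $|V|\le e^2$ almost everywhere. Every $\eta\in C_c^\infty(\mathbb R^2)$ is supported in some $Q_k$, and \eqref{eq:flow} with $a=b=0$ gives $\int V\cdot\nabla\eta+\int\sigma\eta=0$. So $\operatorname{div}V=\sigma$ as distributions, and $V_2=V*\varphi$ has the stated properties.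
\end{proof}

\section{Equal boundaries, unequal charges}\label{sec:obstruction}

We first pass to dimension $n$. The \emph{product} of tilings $\mathbf T'$ and $\mathbf T''$ has the tiles $t'\times t''$, labeled by pairs of labels.

\begin{lemma}\label{lem:product}
If $\mathbf T'$ and $\mathbf T''$ are FLC, repetitive and aperiodic, then so is $\mathbf T'\times\mathbf T''$. If $(x,w)\sim_R(y,z)$ in the product, then $x\sim_Ry$ in $\mathbf T'$. If $x\sim_Ry$ in $\mathbf T'$, then $(x,w)\sim_R(y,w)$ in the product.
\end{lemma}

\begin{proof}
An $R$-patch of the product is a subset of a product of $R$-patches, which gives FLC. A finite set of tiles lies in a product $\mathcal P'\times\mathcal P''$ of finite sets, and this recurs along the product of the sets along which $\mathcal P'$ and $\mathcal P''$ recur. If $(v',v'')$ is a period, then $(t'+v')\times(t''+v'')$ is a tile for all $t',t''$, so $v'$ and $v''$ are periods of the factors and vanish.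

Let $(x,w)\sim_R(y,z)$, let $t'$ meet $B_R(x)$, and choose $t''\ni w$. Then $t'\times t''$ meets $B_R(x,w)$, so $(t'+y-x)\times(t''+z-w)$ is a tile and $t'+y-x\in\mathbf T'$. The same argument with the points exchanged gives $x\sim_Ry$. Finally let $x\sim_Ry$. If $t'\times t''$ meets $B_R(x,w)$, then $t'$ meets $B_R(x)$, so $(t'+y-x)\times t''$ is a tile; again the argument is symmetric in $x$ and $y$.
\end{proof}

For $n=2$ let $\mathbf T=\mathbf T_2$. For $n\ge3$ let $\mathbf T=\mathbf T_2\times\mathbf T''$, where $\mathbf T''$ is any aperiodic repetitive FLC tiling of $\mathbb R^{n-2}$. An example is a product of $n-2$ Fibonacci tilings of the line; the Fibonacci tiling is the standard example that is FLC, repetitive, aperiodic and uniquely ergodic. With coordinates $(x,w)\in\mathbb R^2\times\mathbb R^{n-2}$ put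
\[
f(x,w)=f_2(x),\qquad\alpha=f\,\mathrm{vol},\qquad V(x,w)=(V_2(x),0),\qquad\beta=\iota_V\mathrm{vol}.
\]
By Proposition~\ref{prop:tiling} and Lemma~\ref{lem:product}, $\mathbf T$ is aperiodic, repetitive and FLC, and $\alpha$ is strongly PE with radius $1$. By Proposition~\ref{prop:bounded}, $d\beta=\alpha$ and $\|\beta\|_\infty\le e^2$. This proves part (a) of Theorem~\ref{thm:main}.

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $V'$ be a $C^1$ field with $\operatorname{div}V'=f$ and $|V'|\le M$, and let $\Gamma$ be a strongly PE field with radius $R$ and $|V'-\Gamma|\le\varepsilon$. We show $\varepsilon\ge\frac18$. As on the line, we compare an occurrence of $W_{k+1}^+$ with an occurrence of $W_{k+1}^0$. What lies outside the two blocks is not controlled, so we shrink them by a margin $\ell=R+2$. Take $k$ with $L_k\ge2R+5$, write $N=N_k$ and $S=S_{k+1}$, and choose $z^+,z^0\in\mathbb Z^2$ such that $\xi$ carries $W_{k+1}^s$ on $z^s+S$. Let $\tau=z^0-z^+$, let $m>0$, and put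
\[
D=[\ell,L_{k+1}-\ell]^2,\qquad D^s=z^s+D,\qquad E^s=D^s\times[0,m]^{n-2}\qquad(s\in\{+,0\}),
\]
where the last factor is absent if $n=2$. The blocks $W_{k+1}^+$ and $W_{k+1}^0$ differ only in the strip $Y=[(N-2)L_k,(N-1)L_k]\times[0,L_{k+1}]$. The horizontal distance from $Y$ to the right side of $D$ is $L_k-\ell\ge R+3$, and the distance to the left side is larger.

\emph{Charges.} Let $g=\sigma_{k+1}^+-\sigma_{k+1}^0$ on $S$, extended by zero. It vanishes almost everywhere off $Y$, $|g|\le2$, and $\int g=L_{k+1}$. Since $\ell>\frac14$, the values of $f_2$ on $D^s$ depend only on $\sigma$ on $z^s+S$. Therefore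
\[
\int_{E^+}f-\int_{E^0}f=m^{n-2}\Delta,\qquad\Delta=\int_Dg*\varphi=\int g(y)\,\theta(y)\,dy,\qquad\theta(y)=\int_D\varphi(x-y)\,dx .
\]
Here $0\le\theta\le1$, and $\theta(y)=1$ if $B_{1/4}(y)\subset D$. The latter holds for all $y\in Y$ except those within $\ell+\frac14$ of the top or bottom of $Y$, a set of area at most $2(\ell+1)L_k$. Hence
\begin{equation}\label{eq:charge}
\Delta\ge L_{k+1}-4(\ell+1)L_k=L_{k+1}-(4R+12)L_k .
\end{equation}

\emph{Fluxes.} Since $E^0=E^++(\tau,0)$, the divergence theorem gives, with $\mathbf n$ the outer unit normal,
\[
m^{n-2}\Delta=\int_{\partial E^+}\bigl(V'(x,w)-V'(x+\tau,w)\bigr)\cdot\mathbf n .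
\]
Call $x\in\partial D^+$ \emph{good} if its horizontal distance from $z^++Y$ exceeds $R+2$. Tiles of $\mathbf T_2$ that meet $B_R(x)$ lie within distance $R+\sqrt2<R+2=\ell$ of $x$. For good $x$ they therefore lie in $z^++S$ and not in $z^++Y$, so translation by $\tau\in\mathbb Z^2$ maps them to tiles with the same labels, and these are all the tiles that meet $B_R(x+\tau)$. Thus $x\sim_Rx+\tau$, and $(x,w)\sim_R(x+\tau,w)$ by Lemma~\ref{lem:product}. Then $\Gamma(x,w)=\Gamma(x+\tau,w)$, and the integrand is at most $2\varepsilon$. All points on the vertical sides of $D^+$ are good. The points that are not good form a segment on the top and a segment on the bottom, of total length at most $2(L_k+2R+4)\le4L_k$; there we bound the integrand by $2M$. For $n\ge3$ there remain the faces $D^+\times\partial[0,m]^{n-2}$, of total area at most $2(n-2)m^{n-3}L_{k+1}^2$, where we also use the bound $2M$. Altogether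
\[
m^{n-2}\Delta\le m^{n-2}\bigl(2\varepsilon\cdot4L_{k+1}+2M\cdot4L_k\bigr)+4M(n-2)m^{n-3}L_{k+1}^2 .
\]
Divide by $m^{n-2}$ and let $m\to\infty$ to remove the last term, which is zero anyway if $n=2$. With \eqref{eq:charge} and $L_{k+1}=N_kL_k$ we get
\[
1-\frac{4R+12}{N_k}\le8\varepsilon+\frac{8M}{N_k}.
\]
The numbers $R,M,\varepsilon$ do not depend on $k$, and $N_k\to\infty$. Hence $\varepsilon\ge\frac18$.

A primitive of $\alpha$ that is a uniform limit of strongly PE forms is bounded, by Lemma~\ref{lem:PE}(i), and has such forms at distance less than $\frac18$, which we have just excluded. A weakly PE primitive would be such a limit.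
\end{proof}

The proof uses no regularity of $\Gamma$. The bound $M$ is needed only on the two short segments where the charged column crosses the boundary and on the extra faces for $n\ge3$. A column that stopped short of the top and bottom would avoid these segments here, but the full column is what gives the constant flux density $1$ along the whole right side in Lemma~\ref{lem:flows}.

\section{Unique ergodicity}\label{sec:ergodic}

An invariant probability measure on the hull exists by the Markov--Kakutani theorem: a commuting family of continuous affine self-maps of a nonempty compact convex subset of a locally convex space has a common fixed point. Apply it to the translations acting on the weak-$*$ compact set of probability measures. It remains to prove uniqueness. The reason it holds for $\mathbf T_2$ is that every block of level $k+1$ consists almost entirely of copies of $W_k^0$.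

\begin{lemma}[uniform frequencies]\label{lem:freq}
Let $u:\{0,\dots,r-1\}^2\to\{0,+,-\}$. Say that $u$ occurs at $v\in\mathbb Z^2$ if $\xi(v+\cdot)=u$ on $\{0,\dots,r-1\}^2$. There is a number $\delta(u)$ such that the proportion of $v\in z+\{0,\dots,m-1\}^2$ at which $u$ occurs tends to $\delta(u)$ as $m\to\infty$, uniformly in $z\in\mathbb Z^2$.
\end{lemma}

\begin{proof}
Let $L_k^2\delta_k^s$ be the number of occurrences of $u$ that lie entirely inside $W_k^s$; then $0\le\delta_k^s\le1$. In a block of level $k$ at most $2rL_k$ positions $v$ are such that $v+\{0,\dots,r-1\}^2$ leaves the block. In $W_{k+1}^s$ at most $N_k+2$ of the $N_k^2$ subblocks differ from $W_k^0$. Sorting the occurrences in $W_{k+1}^s$ by the subblock that contains $v$, we get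
\[
|\delta_{k+1}^s-\delta_k^0|\le\frac{N_k+2}{N_k^2}+\frac{2r}{L_k}.
\]
The right side is summable in $k$. So $\delta_k^0$ converges to some $\delta$, and $\delta_k^s\to\delta$ for all $s$. In a square of $m\times m$ cells, all but at most $4mL_k$ cells lie in blocks of level $k$ that are contained in the square. So the proportion in the lemma differs from $\delta$ by at most $\max_s|\delta_k^s-\delta|+2r/L_k+4L_k/m$. Let $m\to\infty$ and then $k\to\infty$.
\end{proof}

\begin{proposition}
The hull of $\mathbf T_2$ is uniquely ergodic. If two FLC tilings have uniquely ergodic hulls, then so has their product.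
\end{proposition}

\begin{proof}
Let $g\in\mathcal S$ have radius $R$, let $j\ge R+1$ be an integer and $r=2j+1$. The integral of $g$ over a cell $v+[0,1]^2$ depends only on the $r\times r$ pattern $u$ that occurs at $v-(j,j)$; call it $I_u$. By Lemma~\ref{lem:freq} the average of $g$ over $z+[0,m]^2$ tends to $c(g)=\sum_u\delta(u)I_u$, uniformly in $z\in\mathbb Z^2$; patterns that never occur have $\delta(u)=0$. Moving $z$ by a vector in $[0,1)^2$ changes the average by at most $4\|g\|_\infty/m$. So the continuous functions $H_m(\omega)=m^{-2}\int_{[0,m]^2}\hat g(\omega-t)\,dt$ tend to $c(g)$ uniformly on the dense orbit, hence on the hull. An invariant probability measure $\mu$ satisfies $\mu(\hat g)=\mu(H_m)\to c(g)$, and by Lemma~\ref{lem:PE}(iii) this determines $\mu$.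

Let $\Omega',\Omega''$ be hulls with unique invariant probability measures $\mu',\mu''$. The map $(\omega',\omega'')\mapsto\omega'\times\omega''$ is continuous, injective and equivariant, and it maps the dense orbit of $(\mathbf T',\mathbf T'')$ onto the orbit of $\mathbf T'\times\mathbf T''$. By compactness it is a homeomorphism from $\Omega'\times\Omega''$ onto the hull of the product. Let $\lambda$ be an invariant probability measure on $\Omega'\times\Omega''$, and fix $0\le G''\in C(\Omega'')$. The functional $G'\mapsto\lambda(G'\otimes G'')$ is positive and invariant, so it equals $\lambda(1\otimes G'')\,\mu'(G')$. The functional $G''\mapsto\lambda(1\otimes G'')$ is an invariant probability measure, so it equals $\mu''$. The products $G'\otimes G''$ span a dense subspace of $C(\Omega'\times\Omega'')$, and hence $\lambda=\mu'\otimes\mu''$.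
\end{proof}

Taking for $\mathbf T''$ a product of Fibonacci tilings, we obtain a uniquely ergodic hull for every $n\ge2$. This completes the proof of Theorem~\ref{thm:main}.

\section{Strongly PE approximate primitives}\label{sec:approx}

We prove Theorem~\ref{thm:approx}. Let $\mathbf T$ be FLC, $\Omega=\Omega_{\mathbf T}$ and $\alpha=f\,\mathrm{vol}$ with $f\in\mathcal S$. In this section fields carry the equivalent norm $\|V\|=\max_i\sup|V_i|$, which lets us vary the components independently. Three of the four implications are short; in them $\varphi$ is a mollifier, and $U\in\mathcal S^n$ satisfies $f-f*\varphi=\operatorname{div}U$, as in Lemma~\ref{lem:PE}(ii).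

\emph{Asymptotically negligible implies Cauchy.} If $f=\operatorname{div}V$ with $V$ weakly PE, the approximating fields $U^{(j)}\in\mathcal S^n$ converge uniformly with their first derivatives. So they are bounded and uniformly Cauchy, and $\operatorname{div}U^{(j)}\to f$ uniformly.

\emph{Cauchy implies asymptotically negligible.} Let $U^{(j)}\in\mathcal S^n$ with $U^{(j)}\to V$ and $\operatorname{div}U^{(j)}\to f$ uniformly. Then $\operatorname{div}V=f$ as distributions. The fields $U^{(j)}*\varphi$ lie in $\mathcal S^n$, and for every partial derivative $\partial$, of any order, $\partial(U^{(j)}*\varphi)=U^{(j)}*\partial\varphi\to V*\partial\varphi=\partial(V*\varphi)$ uniformly. So $V*\varphi+U$ is smooth and weakly PE, with divergence $f*\varphi+(f-f*\varphi)=f$.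

\emph{Bounded implies well-balanced.} Let $U^{(j)}\in\mathcal S^n$ be bounded with $\operatorname{div}U^{(j)}\to f$ uniformly. A subsequence converges weak-$*$ in $L^\infty(\mathbb R^n)^n$ to some $V$, and $\operatorname{div}V=f$ as distributions. Then $V*\varphi+U$ is smooth and bounded, with divergence $f$.

The remaining implication is contained in the following statement.

\begin{proposition}\label{prop:onlyif}
Let $V$ be a smooth field with $\operatorname{div}V=f$ and $\|V\|\le C$, $C>0$. For every $\varepsilon>0$ there is $U\in\mathcal S^n$ with $\|U\|\le C$ and $\|f-\operatorname{div}U\|_\infty\le\varepsilon$.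
\end{proposition}

By duality we shall have to show $\nu(\hat f)\le CA$ for a measure $\nu$ on $\Omega$, where $A$ plays the role of the total mass $\sum_i\|\partial_i\nu\|$ of the derivatives of $\nu$ along the orbits. If $V$ were a function on $\Omega$, this would be integration by parts. But $V$ is only a function on a larger space $\Omega'$ that records the tiling together with the field. So we must lift $\nu$ to $\Omega'$ without increasing the mass of its derivatives, and for this the lift has to be linear, of norm at most one, and compatible with translations.

\subsection*{Measures and convolution}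
Let $X$ be a compact metrizable space with a continuous action $(\omega,t)\mapsto\omega+t$ of $\mathbb R^n$. Let $M(X)=C(X)^*$ be the space of finite signed Borel measures with the total variation norm. For $G\in C(X)$, $\nu\in M(X)$ and $\rho\in C_c(\mathbb R^n)$ put
\[
(\tau_t\nu)(G)=\int G(\omega+t)\,d\nu(\omega),\qquad(G*\rho)(\omega)=\int G(\omega+t)\rho(t)\,dt,\qquad(\rho*\nu)(G)=\nu(G*\rho).
\]
Then $G*\rho\in C(X)$, $\|\rho*\nu\|\le\|\rho\|_{L^1}\|\nu\|$, $(G*\rho)*\rho'=G*(\rho*\rho')$, $\rho*(\rho'*\nu)=(\rho*\rho')*\nu=\rho'*(\rho*\nu)$, and $\tau_s(\rho*\nu)=\rho(\cdot-s)*\nu$; each follows from Fubini's theorem and a change of variables. If $\omega_0\in X$ and $g(x)=G(\omega_0-x)$, then $(G*\rho)(\omega_0-x)=\int g(x-t)\rho(t)\,dt=(g*\rho)(x)$, so on an orbit this is ordinary convolution. In particular $\hat g*\rho=\widehat{g*\rho}$ for $g\in\mathcal S$ and smooth $\rho$.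

\begin{lemma}[equivariant lifting]\label{lem:lift}
Let $X,X'$ be as above and $\pi:X'\to X$ a continuous equivariant surjection. There is a linear map $\Lambda:M(X)\to M(X')$ with $\|\Lambda\|\le1$, $\pi_*\Lambda\nu=\nu$ and $\Lambda\tau_t=\tau_t\Lambda$ for all $\nu$ and $t$. It satisfies $\Lambda(\rho*\nu)=\rho*\Lambda\nu$ whenever $\rho\in C_c(\mathbb R^n)$ and $t\mapsto\tau_t\nu$ is norm continuous.
\end{lemma}

\begin{proof}
Let $\mathcal L$ be the convex set of linear maps $\Lambda$ with $\|\Lambda\|\le1$ and $\pi_*\Lambda\nu=\nu$ for all $\nu$. To see that it is nonempty we use the Kuratowski--Ryll-Nardzewski selection theorem: if $\omega\mapsto\Phi(\omega)$ assigns to each $\omega\in X$ a nonempty closed subset of the Polish space $X'$ and $\{\omega:\Phi(\omega)\cap O\ne\emptyset\}$ is Borel for every open $O$, then there is a Borel map $s$ with $s(\omega)\in\Phi(\omega)$. For $\Phi(\omega)=\pi^{-1}(\omega)$ this set is $\pi(O)$, a countable union of compact sets. So $\pi$ has a Borel section $s$, and $\nu\mapsto s_*\nu$ lies in $\mathcal L$.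

Give $\mathcal L$ the topology in which $\Lambda_\iota\to\Lambda$ means $(\Lambda_\iota\nu)(G)\to(\Lambda\nu)(G)$ for all $\nu\in M(X)$ and $G\in C(X')$. Then $\mathcal L$ is a closed subset of the product over $\nu$ of the weak-$*$ compact balls of radius $\|\nu\|$ in $M(X')$, since linearity and the conditions $(\Lambda\nu)(H\circ\pi)=\nu(H)$ pass to limits. So $\mathcal L$ is compact. The maps $\Lambda\mapsto\tau_t\Lambda\tau_{-t}$ are affine and commute. They preserve $\mathcal L$, because $\tau_t$ is an isometry and $\pi_*\tau_t=\tau_t\pi_*$. They are continuous, because $(\tau_t\Lambda\tau_{-t}\nu)(G)=(\Lambda(\tau_{-t}\nu))(G(\cdot+t))$. A common fixed point, given by the Markov--Kakutani theorem, commutes with all $\tau_t$.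

The map $\Lambda$ need not be weak-$*$ continuous, and this is why norm continuity is assumed in the last claim. Under that assumption the Riemann sums of $\int\rho(t)\,\tau_t\nu\,dt$ converge in norm, and evaluation on $H\in C(X)$ shows that the limit is $\rho*\nu$. Since $\Lambda$ is bounded and commutes with $\tau_t$, we get $\Lambda(\rho*\nu)(G)=\int\rho(t)(\tau_t\Lambda\nu)(G)\,dt=(\Lambda\nu)(G*\rho)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:onlyif}]
Suppose the claim fails. Then $\hat f$ is not in the closure of the convex set $\{\widehat{\operatorname{div}U}:U\in\mathcal S^n,\ \|U\|\le C\}\subset C(\Omega)$, and the Hahn--Banach separation theorem gives $\nu\in M(\Omega)$ with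
\begin{equation}\label{eq:HB}
\nu(\hat f)>CA,\qquad A=\sup\bigl\{\nu(\widehat{\operatorname{div}U}):U\in\mathcal S^n,\ \|U\|\le1\bigr\}<\infty .
\end{equation}
Fix $\delta>0$ and a mollifier $\varphi$ supported in $B_\delta(0)$.

\emph{Step 1: the measures $\mu_i=\partial_i\varphi*\nu$ satisfy $\sum_i\|\mu_i\|\le A$.} For $U\in\mathcal S^n$ with $\|U\|\le1$ the field $U*\varphi$ lies in $\mathcal S^n$ and has norm at most $1$, so
\[
\sum_i\mu_i(\hat U_i)=\sum_i\nu(\hat U_i*\partial_i\varphi)=\nu\bigl(\widehat{\operatorname{div}(U*\varphi)}\bigr)\le A .
\]
By Lemma~\ref{lem:PE}(iii) and a rescaling, the functions $\hat g$ with $g\in\mathcal S$, $|g|\le1$, are dense in the unit ball of $C(\Omega)$. Take the supremum over $U_1,\dots,U_n$ separately.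

\emph{Step 2: the space $\Omega'$.} Let $\mathcal B=\{Z\in L^\infty(\mathbb R^n)^n:\|Z\|\le C\}$ with the weak-$*$ topology. It is compact, and metrizable because $L^1$ is separable. The action $(\omega,Z)-x=(\omega-x,Z(\cdot+x))$ on $\Omega\times\mathcal B$ is continuous, since $\int Z_i(y+x)h(y)\,dy=\int Z_i(y)h(y-x)\,dy$ and translation is norm continuous in $L^1$. Let $\Omega'$ be the closure of the orbit of $(\mathbf T,V)$. The projection $\pi:\Omega'\to\Omega$ is continuous and equivariant, and it is onto because its image is compact and contains the orbit of $\mathbf T$. Point evaluation is not weak-$*$ continuous, so we use the smoothed values $G_i(\omega,Z)=(Z_i*\varphi)(0)$. Then $G_i\in C(\Omega')$, $|G_i|\le C$, and $G_i((\mathbf T,V)-x)=(V_i*\varphi)(x)$. At the point $(\mathbf T,V)-x$ the function $\sum_iG_i*\partial_i\varphi$ takes the value $\sum_i(V_i*\varphi*\partial_i\varphi)(x)=(f*\varphi*\varphi)(x)$. By density of the orbit,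
\begin{equation}\label{eq:divext}
\sum_iG_i*\partial_i\varphi=(\hat f*\varphi*\varphi)\circ\pi\quad\text{on }\Omega' .
\end{equation}

\emph{Step 3: integration by parts on $\Omega'$.} Let $\Lambda$ be as in Lemma~\ref{lem:lift}, and let $\nu_\delta=\varphi*\nu$. The map $t\mapsto\tau_t\nu_\delta$ is norm continuous, because $\|\tau_t\nu_\delta-\tau_s\nu_\delta\|\le\|\varphi(\cdot-t)-\varphi(\cdot-s)\|_{L^1}\|\nu\|$. Using $\pi_*\Lambda\nu_\delta=\nu_\delta$ and \eqref{eq:divext}, then Lemma~\ref{lem:lift}, then Step 1, we obtain
\begin{align*}
\nu(\hat f*\varphi*\varphi*\varphi)&=\nu_\delta(\hat f*\varphi*\varphi)=\sum_i(\Lambda\nu_\delta)(G_i*\partial_i\varphi)=\sum_i\Lambda(\partial_i\varphi*\nu_\delta)(G_i)\\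
&\le C\sum_i\|\partial_i\varphi*\nu_\delta\|=C\sum_i\|\varphi*\mu_i\|\le C\sum_i\|\mu_i\|\le CA .
\end{align*}
The gradient of $f$ is bounded by Lemma~\ref{lem:PE}(i), and $\varphi*\varphi*\varphi$ is a mollifier supported in $B_{3\delta}(0)$, so $\|\hat f*\varphi*\varphi*\varphi-\hat f\|_\infty\le3\delta\sup|\nabla f|$. Letting $\delta\to0$ gives $\nu(\hat f)\le CA$, which contradicts \eqref{eq:HB}.
\end{proof}

If $[\alpha]$ is well-balanced, Proposition~\ref{prop:onlyif} with $\varepsilon=1/j$ yields fields $U^{(j)}\in\mathcal S^n$ with $\|U^{(j)}\|\le C$ and $\|f-\operatorname{div}U^{(j)}\|_\infty\le1/j$, and the forms $\gamma_j=\iota_{U^{(j)}}\mathrm{vol}$ are as required. This completes the proof of Theorem~\ref{thm:approx}.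

\begin{thebibliography}{9}
\bibitem{KS} Michael Kelly and Lorenzo Sadun, \emph{Pattern Equivariant Mass Transport in Aperiodic Tilings and Cohomology}, arXiv:1809.09789 (2018).
\end{thebibliography}
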